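# Ext groups between finitely generated FI-modules in characteristic $p$

## 1. A first guess, tested on $M(0)$, $M(1)$ and the sum-zero module

Throughout, $\mathbf k$ is a field of characteristic $p>0$, and $[n]=\{1,\dots,n\}$.

**Definition (FI-modules).** $\mathrm{FI}$ is the category of finite sets and injections. An FI-module is a functor $V$ from $\mathrm{FI}$ to $\mathbf k$-vector spaces. We write $V_n=V([n])$; it is a representation of $\mathfrak S_n$. $V$ is finitely generated (f.g.) if there is a finite set of elements of $\bigsqcup_n V_n$ that lies in no proper sub-FI-module. "Generated in degree $\le d$" means generated by $\bigsqcup_{i\le d}V_i$; generated in degree $\le -1$ means zero.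

Three examples accompany us. $M(0)$ is the constant functor $\mathbf k$, generated by $1\in M(0)_0$. $M(1)(S)=\mathbf k^S$, with basis $(e_s)_{s\in S}$ permuted in the obvious way, is generated by $e_1\in M(1)_1$. The sum-zero module is
$$Z=\ker\big(M(1)\to M(0)\big),\qquad e_s\mapsto 1,$$
so $Z_n\subset\mathbf k^n$ consists of the vectors with coordinate sum $0$. It is generated by $e_1-e_2\in Z_2$.

**Definition (eventual periodicity).** A sequence $(A_n)$ of $\mathbf k$-vector spaces is eventually periodic if there are $P\ge1$ and $N\ge0$ with $A_n\cong A_{n+P}$ as vector spaces for all $n\ge N$.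

The question is posed in Rohit Nagpal, "FI-modules and the cohomology of modular representations of symmetric groups", arXiv:1505.04294 (2015). Let $V,W$ be f.g. FI-modules over $\mathbf k$. Is $\mathrm{Ext}^t_{\mathbf k[\mathfrak S_n]}(V_n,W_n)$ eventually periodic in $n$ for every $t\ge 0$? The same source proves the case $V=M(0)$: for f.g. $W$ the groups $H^t(\mathfrak S_n,W_n)$ are eventually periodic, with period a power of $p$.

A natural first guess is more optimistic: the Ext groups should be eventually *constant*. The model is Nakaoka stability (*Ann. of Math.* 71 (1960)): $H_i(\mathfrak S_n;\mathbb Z)\to H_i(\mathfrak S_{n+1};\mathbb Z)$ is an isomorphism for $n\ge 2i$. Since $n\ge 2i$ also covers degree $i-1$, the universal coefficient sequence and the five lemma give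
$$\mathrm{res}:H^i(\mathfrak S_{n+1},\mathbf k)\to H^i(\mathfrak S_n,\mathbf k)\ \text{ is an isomorphism for } n\ge 2i.\tag{1}$$
Let $h_i$ be the stable dimension, with $h_{-1}=0$. Here are four tests.

*$V=W=M(0)$.* The group is $H^t(\mathfrak S_n,\mathbf k)$, of constant dimension $h_t$ for $n\ge2t$.

*$V=W=M(1)$.* Here $\mathbf k^n$ is the permutation module on $\mathfrak S_n/\mathfrak S_{n-1}$. Shapiro's lemma gives $\mathrm{Ext}^t_{\mathfrak S_n}(\mathbf k^n,\mathbf k^n)\cong H^t(\mathfrak S_{n-1},\mathbf k^n)$. As an $\mathfrak S_{n-1}$-module $\mathbf k^n=\mathbf k\oplus\mathbf k^{n-1}$, and a second use of Shapiro gives $H^t(\mathfrak S_{n-1},\mathbf k)\oplus H^t(\mathfrak S_{n-2},\mathbf k)$. The dimension is $2h_t$ for $n\ge 2t+2$.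

*$V=M(0)$, $W=Z$.* An invariant vector in $\mathbf k^n$ is $c(1,\dots,1)$, and its sum is $nc$. So $\mathrm{Hom}_{\mathfrak S_n}(\mathbf k,Z_n)$ has dimension $1$ if $p\mid n$ and $0$ otherwise, for $n\ge1$. **The guess fails.** Higher $t$ behave the same way. Under Shapiro, the map $H^t(\mathfrak S_n,\mathbf k^n)\to H^t(\mathfrak S_n,\mathbf k)$ is the corestriction $\mathrm{cor}:H^t(\mathfrak S_{n-1},\mathbf k)\to H^t(\mathfrak S_n,\mathbf k)$, and $\mathrm{cor}\circ\mathrm{res}=n$. For $n-1\ge2t$ the restrictions in degrees $t-1$ and $t$ are isomorphisms, so $\mathrm{cor}=n\cdot\mathrm{res}^{-1}$ there. The long exact sequence of $0\to Z_n\to\mathbf k^n\to\mathbf k\to0$ then shows that $\dim H^t(\mathfrak S_n,Z_n)$ is $h_{t-1}+h_t$ if $p\mid n$, and $0$ if $p\nmid n$.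

*$V=Z$, $W=M(0)$.* A homomorphism $Z_n\to\mathbf k$ of $\mathfrak S_n$-modules takes the same value $x$ on all $e_i-e_j$, $i\ne j$. For $n\ge3$ the relation $(e_1-e_2)+(e_2-e_3)=e_1-e_3$ gives $2x=x$, so $x=0$. Thus $\mathrm{Hom}_{\mathfrak S_n}(Z_n,\mathbf k)=0$ for all $n\ge3$, with no dependence on $n$ modulo $p$.

In these tests the residue of $n$ enters through $W$, not through $V$. So the corrected guess is: periodic, with period a power of $p$ controlled by $W$. This is true, and the next section makes it precise.

## 2. Induced modules, the growth degree $\delta(W)$, and the two theorems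

**Definition (induced modules).** Let $U$ be a finite-dimensional representation of $\mathfrak S_m$, viewed as a functor on $m$-element sets and bijections ("$U$ of degree $m$"). Put
$$M(U)(S)=\bigoplus_{A\subset S,\ |A|=m}U(A),$$
where an injection $g$ sends $U(A)$ to $U(g(A))$ by $U(g|_A)$. Put $M(a)=\mathbf k[\mathrm{Inj}([a],-)]$; this is $M(U)$ for $U(A)=\mathbf k[\mathrm{Bij}([a],A)]$.

For the trivial representation $\mathbf k_d$ of $\mathfrak S_d$, for instance, $M(\mathbf k_d)(S)$ has the $d$-subsets of $S$ as a basis. For $a=0,1$ we recover the modules of Section 1. By Yoneda, maps $M(a)\to V$ correspond to elements of $V_a$, so every f.g. $V$ is a quotient of a finite sum of $M(a_i)$'s; in particular $\dim V_n<\infty$. If $V$ is f.g. and generated in degree $\le d$, the maps $V(A)\to V(S)$ for $A\subset S$ make it a quotient of $\bigoplus_{i\le d}M(V_i)$.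

**Definition (shift and $\delta$).** $(\Sigma V)(S)=V(S\sqcup\{*\})$, so $(\Sigma^NV)(S)=V(S\sqcup[N])$. For f.g. $W$, $\delta(W)\ge-1$ is the least $d\ge-1$ such that $\Sigma^NW$ is generated in degree $\le d$ for some $N$.

Taking $N=0$, we see that $\delta(W)$ is at most the generation degree of $W$, so it is finite. Also $\delta(W)=-1$ iff some $\Sigma^NW$ is zero, i.e. iff $W_n=0$ for $n\gg0$. Lemma 5 below shows that if $\delta(W)\ge0$ then $c\,n^{\delta(W)}\le\dim W_n\le C\,n^{\delta(W)}$ for $n\gg0$, with $c>0$. So $\delta(W)$ is the growth exponent of $\dim W_n$.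

*Example.* $Z_0=Z_1=0$, so $Z$ is not generated in degree $\le1$; its generation degree is $2$. But $\Sigma Z\cong M(1)$: the vectors $e_s-e_*$ $(s\in S)$ form a basis of $Z(S\sqcup\{*\})$, and an injection $g$ sends $e_s-e_*$ to $e_{g(s)}-e_*$. Hence $\delta(Z)\le1$, and $\dim Z_n=n-1$ forces $\delta(Z)=1$. So $\delta$ can be smaller than the generation degree.

**Theorem A.** Let $V,W$ be f.g. FI-modules over $\mathbf k$ and let $q$ be a power of $p$ ($q=1$ allowed) with $q>\delta(W)$. For every $t\ge0$ there is $N$ such that for all $n\ge N$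
$$\mathrm{Ext}^t_{\mathbf k[\mathfrak S_{n+q}]}(V_{n+q},W_{n+q})\cong\mathrm{Ext}^t_{\mathbf k[\mathfrak S_n]}(V_n,W_n).$$
Since $\delta(W)<\infty$, such a $q$ always exists, so the answer to the question is yes. The period $q$ depends neither on $V$ nor on $t$.

**Theorem B.**

1. *(Sharpness.)* For every $d\ge0$ there is a f.g. $W$ with $\delta(W)=d$ such that the least eventual period of $\dim\mathrm{Hom}_{\mathfrak S_n}(\mathbf k,W_n)$ is exactly the smallest power of $p$ greater than $d$. So the period in Theorem A is optimal in terms of $\delta(W)$, and no period bound in terms of $V$ alone exists.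
2. *(Stability.)* If $W$ is a finite direct sum of induced modules $M(U)$ and $V$ is any f.g. FI-module, then $\dim\mathrm{Ext}^t_{\mathbf k[\mathfrak S_n]}(V_n,W_n)$ is eventually constant in $n$.

For $W=Z$, Theorem A gives period $p$, as the third test showed. Besides Nakaoka stability (1) and textbook facts on group cohomology, we use Noetherianity: submodules of f.g. FI-modules over a field are f.g. (Church–Ellenberg–Farb–Nagpal, *Geom. Topol.* 18 (2014)).

## 3. Why ranks in the long exact sequence block a direct reduction

One would like to apply the known case to $H^t(\mathfrak S_n,\mathrm{Hom}_{\mathbf k}(V_n,W_n))$. But $S\mapsto\mathrm{Hom}_{\mathbf k}(V(S),W(S))$ is not an FI-module. An injection $S\to T$ only gives a zigzag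
$$\mathrm{Hom}(V(T),W(T))\to\mathrm{Hom}(V(S),W(T))\leftarrow\mathrm{Hom}(V(S),W(S)).$$

The next attempt is to resolve $V$. For $V=M(a)$, the space $V_n$ has the injections $[a]\to[n]$ as a basis, permuted transitively with stabilizers $\mathfrak S_{n-a}$. Shapiro gives
$$\mathrm{Ext}^t_{\mathfrak S_n}(M(a)_n,W_n)\cong H^t(\mathfrak S_{n-a},(\Sigma^aW)_{n-a}),$$
which is eventually periodic by the known case, since $\Sigma^aW$ is again f.g. (Section 7). For general $V$ take $0\to V'\to P\to V\to0$ with $P$ a finite sum of $M(a_i)$'s and use the long exact sequence. This is where the attempt stops. Dimensions of the outer terms do not determine the middle term; one needs the *ranks* of the maps, connecting maps included. The third test of Section 1 shows the danger: there the outer terms $H^t(\mathfrak S_{n-1},\mathbf k)$ and $H^t(\mathfrak S_n,\mathbf k)$ are eventually constant while the middle term is not. Abstract isomorphisms do not suffice. We need comparison *maps* from level $n+q$ to level $n$, compatible with long exact sequences.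

Half of such a map is easy. Let $S,B$ be finite sets. Restricting from $\mathrm{Aut}(S\sqcup B)$ to $\mathrm{Aut}(S)$ and pulling back along $V(S)\to V(S\sqcup B)$ leads from $\mathrm{Ext}^t_{\mathrm{Aut}(S\sqcup B)}(V(S\sqcup B),W(S\sqcup B))$ to $\mathrm{Ext}^t_{\mathrm{Aut}(S)}(V(S),W(S\sqcup B))$. It remains to get from $W(S\sqcup B)$ back to $W(S)$, against the FI-structure. If $W=M(U)$ there is a projection $W(S\sqcup B)\to W(S)$ that kills all $U(A)$ with $A\not\subset S$. Section 5 shows that the resulting map is an isomorphism in a stable range, for any size of $B$.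

This projection is not natural in $W$. For $M(1)\to M(0)$ and $b\in B$, the vector $e_b$ projects to $0\in M(1)(S)$, while its image $1\in M(0)(S\sqcup B)$ projects to $1$. No repair can work for arbitrary $B$. Suppose a comparison for $|B|=b$ were compatible with the long exact sequence of $0\to Z\to M(1)\to M(0)\to0$ and an isomorphism for $M(1)$ and $M(0)$ in large degree. Then the five lemma would give $\mathrm{Hom}(\mathbf k,Z_{n+b})\cong\mathrm{Hom}(\mathbf k,Z_n)$ for $n\gg0$, which is false for $p\mid n$ if $p\nmid b$.

So the size of $B$ must matter. Here is how it enters in degree $0$. Let $|B|=q=p^r$ and let $E=(\mathbb Z/p)^r$ act simply transitively on $B$. Consider $M(\mathbf k_d)\to M(0)$, each $d$-subset $\mapsto1$, with $d<q$. An $E$-invariant combination of $d$-subsets $A\not\subset S$ is a combination of $E$-orbit sums. Here $A\cap B$ is nonempty and is not all of $B$, so the stabilizer of $A$ is a proper subgroup of $E$. The orbit length is therefore divisible by $p$, and the orbit sum maps to $0\in\mathbf k$. So *on $E$-invariants* the projections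 are compatible with this map. If $d=q$ this breaks: $A=B$ is $E$-fixed and maps to $1$.

Taking $E$-invariants is not exact, so it does not suit long exact sequences. We shall replace it by $E$-equivariant Ext localized at a class $e\in H^*(E,\mathbf k)$ that is not nilpotent but restricts to $0$ on all proper subgroups. Localization is exact, and it kills what is induced from proper subgroups. There the map $W(S)\to W(S\sqcup B)$, which *is* natural in $W$, becomes invertible.

## 4. Cup products, Shapiro and Künneth in the form needed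

All groups $\Gamma$ are finite and all representations finite-dimensional. We use $\mathrm{Ext}^*_\Gamma(X,Y)=H^*(\Gamma,\mathrm{Hom}_{\mathbf k}(X,Y))$. The long exact sequences in $X$ and in $Y$ are those of the short exact sequences of coefficients $\mathrm{Hom}_{\mathbf k}(X,Y)$. The ring $H^*(\Gamma,\mathbf k)$ acts on the right by cup product.

**(C1)** The action commutes with maps induced by coefficient maps, and $\mathrm{res}(x\cup c)=\mathrm{res}(x)\cup\mathrm{res}(c)$. It commutes with connecting maps: if $\tilde x$ is a cochain lifting the cocycle $x$ and $c$ is a cocycle, then $d(\tilde x\cup c)=d\tilde x\cup c$, so $\partial(x\cup c)=\partial(x)\cup c$, without sign.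

**(C2) Shapiro.** Let $X=\bigoplus_{i\in I}X_i$ be a $\Gamma$-module whose summands are permuted transitively, and let $H$ be the stabilizer of $i_0\in I$. For every $\Gamma$-module $Y$ the maps
$$\mathrm{Ext}^*_\Gamma(X,Y)\to\mathrm{Ext}^*_H(X_{i_0},Y),\qquad \mathrm{Ext}^*_\Gamma(Y,X)\to\mathrm{Ext}^*_H(Y,X_{i_0})$$
are isomorphisms. The first restricts to $H$ and pulls back along $X_{i_0}\subset X$; the second restricts to $H$ and pushes forward along $X\to X_{i_0}$. Indeed, let $M$ be either $\mathrm{Hom}_{\mathbf k}(X,Y)=\bigoplus_i\mathrm{Hom}_{\mathbf k}(X_i,Y)$ or $\mathrm{Hom}_{\mathbf k}(Y,X)=\bigoplus_i\mathrm{Hom}_{\mathbf k}(Y,X_i)$. Sending $m\in M$ to the function $\gamma\mapsto(\gamma m)_{i_0}$ identifies $M$ with the module coinduced from its $i_0$-summand, because $\gamma^{-1}i_0$ runs through $I$; "restrict, then project to the $i_0$-summand" is Shapiro's isomorphism. By (C1) both maps are linear over $H^*(\Gamma,\mathbf k)$, acting on the target through $\mathrm{res}:H^*(\Gamma,\mathbf k)\to H^*(H,\mathbf k)$.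

**(C3) Künneth.** Let $G,E$ be finite groups and $M$ a $G$-module, inflated to $G\times E$. Let $P\to\mathbf k$, $P'\to\mathbf k$ be resolutions over $\mathbf k[G]$, $\mathbf k[E]$ by f.g. free modules. Then $\mathrm{Hom}_G(P,M)\otimes\mathrm{Hom}_E(P',\mathbf k)\cong\mathrm{Hom}_{G\times E}(P\otimes P',M)$, so the cross product is an isomorphism
$$H^*(G,M)\otimes H^*(E,\mathbf k)\cong H^*(G\times E,M),\qquad \alpha\otimes\beta\mapsto\alpha\times\beta=\mathrm{inf}(\alpha)\cup\mathrm{inf}(\beta),$$
natural in $M$. By associativity, $(\alpha\times\beta)\cup\mathrm{inf}(c)=\alpha\times(\beta c)$ for $c\in H^*(E,\mathbf k)$. For a short exact sequence of $G$-modules, $\partial(\alpha\times\beta)=\partial(\alpha)\times\beta$, since $d(\tilde\alpha\otimes\beta)=d\tilde\alpha\otimes\beta$ for a cocycle $\beta$. For $E'\le E$, restriction to $G\times E'$ sends $\alpha\times\beta$ to $\alpha\times\mathrm{res}(\beta)$. In particular restriction to $G$ sends $\alpha\times\beta$ to $0$ if $\deg\beta>0$, and $\alpha\times1$ to $\alpha$.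

## 5. Restriction followed by projection for induced $W$

Let $W$ be a finite direct sum of modules $M(U)$ and $B$ any finite set. Then $W(S\sqcup B)=W(S)\oplus Q$, where $Q$ is the sum of the $U(A)$ with $A\not\subset S$. This is equivariant for $\mathrm{Aut}(S)\times\mathrm{Aut}(B)$. Let $\mathrm{pr}:W(S\sqcup B)\to W(S)$ be the projection and $\iota:V(S)\to V(S\sqcup B)$ the map induced by inclusion. Define
$$\rho:\mathrm{Ext}^t_{\mathrm{Aut}(S\sqcup B)}(V(S\sqcup B),W(S\sqcup B))\to\mathrm{Ext}^t_{\mathrm{Aut}(S)}(V(S),W(S)),\qquad\rho(\xi)=\mathrm{pr}_*\,\iota^*\,\mathrm{res}(\xi),$$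
with $\mathrm{res}$ the restriction to $\mathrm{Aut}(S)$. For fixed $W$, $\rho$ is natural in $V$ and commutes with connecting maps for short exact sequences of FI-modules $V$, because $\iota$ is natural in $V$.

**Lemma 1.** For f.g. $V$ and each $t$ there is $N=N(V,W,t)$, independent of $B$, such that $\rho$ is an isomorphism whenever $|S|\ge N$. If $V=M(a)$ and $W=M(U)$ with $U$ of degree $m$, then $N=a+m+2t$ works.

*Proof.* **Step 1: removing $V=M(a)$.** The purpose is to turn $\rho$ into a map in group cohomology. Let $W=M(U)$ and $n=|S|\ge a+m+2t$. Fix an injection $f:[a]\to S$ with image $F$ and put $T=S\setminus F$. The space $M(a)(S\sqcup B)$ is the sum of the lines $\mathbf k\cdot g$, $g\in\mathrm{Inj}([a],S\sqcup B)$, permuted transitively by $\mathrm{Aut}(S\sqcup B)$. The stabilizer of $f$ is $\mathrm{Aut}(T\sqcup B)$, acting trivially on $\mathbf kf$. The same holds for $S$, with stabilizer $\mathrm{Aut}(T)$. By (C2) the source and target of $\rho$ become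
$$H^t(\mathrm{Aut}(T\sqcup B),W(S\sqcup B))\quad\text{and}\quad H^t(\mathrm{Aut}(T),W(S)).$$
Since $\iota(f)=f$, both ways around the square are "restrict $\xi$ to $\mathrm{Aut}(T)$, pull back along $1\mapsto f$, push forward along $\mathrm{pr}$". So $\rho$ becomes $\mathrm{pr}_*\circ\mathrm{res}$.

**Step 2: removing $W=M(U)$.** The purpose is to reduce to trivial coefficients in the variable part. Split an $m$-subset of $S\sqcup B$ into its part $D$ in $F$ and its part $C$ in $T\sqcup B$:
$$W(S\sqcup B)=\bigoplus_{D\subset F,\ |D|\le m}\ \bigoplus_{C\subset T\sqcup B,\ |C|=m-|D|}U(D\sqcup C),$$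
and similarly for $W(S)$ with $C\subset T$. The map $\mathrm{pr}$ respects $D$ and kills the terms with $C\not\subset T$. The group $\mathrm{Aut}(T\sqcup B)$ fixes $F$ pointwise, so it preserves each $D$-part and permutes its summands transitively. Fix $D$ and let $j=m-|D|$. As $|T|=n-a\ge m$, we can choose $C_0\subset T$ with $|C_0|=j$. Put $R=T\setminus C_0$ and $U_0=U(D\sqcup C_0)$. The stabilizers of $C_0$ in $\mathrm{Aut}(T\sqcup B)$ and $\mathrm{Aut}(T)$ are $\mathrm{Aut}(C_0)\times\mathrm{Aut}(R\sqcup B)$ and $\mathrm{Aut}(C_0)\times\mathrm{Aut}(R)$. By (C2) (restrict to the stabilizer, project to the $C_0$-component) the $D$-parts become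
$$H^t(\mathrm{Aut}(C_0)\times\mathrm{Aut}(R\sqcup B),U_0)\quad\text{and}\quad H^t(\mathrm{Aut}(C_0)\times\mathrm{Aut}(R),U_0).$$
The map $\mathrm{pr}_*\circ\mathrm{res}$ becomes restriction, because both ways around are "restrict to $\mathrm{Aut}(C_0)\times\mathrm{Aut}(R)$, project to the $C_0$-component".

**Step 3: Nakaoka stability.** The purpose is to see that this restriction is an isomorphism. The second factors act trivially on $U_0$. By (C3) the map is
$$\bigoplus_i\ \mathrm{id}_{H^{t-i}(\mathrm{Aut}(C_0),U_0)}\otimes\big(H^i(\mathrm{Aut}(R\sqcup B),\mathbf k)\to H^i(\mathrm{Aut}(R),\mathbf k)\big).$$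
Since $|R|=n-a-j\ge m+2t-j\ge2t\ge2i$, applying (1) once for each element of $B$ shows that every factor is an isomorphism. Taking finite sums, we get the lemma for $V$ a finite sum of $M(a_i)$'s and $W$ a finite sum of $M(U)$'s.

**Step 4: general $V$.** The purpose is to pass to all f.g. $V$, by induction on $t$; for $t=-1$ all groups vanish. Choose $0\to V'\to P\to V\to0$ with $P$ a finite sum of $M(a_i)$'s; $V'$ is f.g. by Noetherianity. Write $\mathcal E^t(V)$ for either side of $\rho$. The map $\rho$ sends the exact sequence
$$\mathcal E^{t-1}(P)\to\mathcal E^{t-1}(V')\to\mathcal E^t(V)\to\mathcal E^t(P)\to\mathcal E^t(V')$$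
for $S\sqcup B$ to that for $S$. For $|S|\gg0$, $\rho$ is an isomorphism on $\mathcal E^{t-1}(P)$ and $\mathcal E^t(P)$ by Step 3, and on $\mathcal E^{t-1}(V')$ by induction. One four lemma gives injectivity on $\mathcal E^t(V)$ for $|S|\gg0$. This argument applies to *every* f.g. module, so $\rho$ is also injective on $\mathcal E^t(V')$ for $|S|\gg0$. The other four lemma then gives surjectivity on $\mathcal E^t(V)$. No threshold depends on $B$. $\square$

**Proof of Theorem B(2).** Take $|B|=1$ in Lemma 1. $\blacksquare$

## 6. Inverting an Euler-type class of $(\mathbb Z/p)^r$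

Let $q=p^r$, $E=(\mathbb Z/p)^r$, and let $B$ be a set of size $q$ with a simply transitive $E$-action. For $0\ne\chi\in\mathrm{Hom}(E,\mathbb F_p)=H^1(E,\mathbb F_p)$ let $\beta(\chi)\in H^2(E,\mathbb F_p)$ be its Bockstein. Put
$$e=\prod_{\chi\ne0}\beta(\chi)\in H^s(E,\mathbf k),\qquad s=2(q-1),$$
so $e=1$ and $s=0$ if $q=1$. We need two properties.

**(e1)** $e$ restricts to $0$ on every proper subgroup $E'<E$. Some $\chi\ne0$ vanishes on $E'$, and $\mathrm{res}\,\beta(\chi)=\beta(\chi|_{E'})=0$.

**(e2)** $e$ is not nilpotent. The Bockstein is additive on $H^1$, and the Bocksteins $y_1,\dots,y_r$ of a basis generate a polynomial ring $\mathbf k[y_1,\dots,y_r]\subset H^*(E,\mathbf k)$ (for $p=2$, $y_i=x_i^2$ in $H^*(E,\mathbf k)=\mathbf k[x_1,\dots,x_r]$). So $e$ is a product of nonzero linear forms in a domain.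

*Examples.* For $q=p$ odd, $H^*(E,\mathbf k)=\Lambda[x]\otimes\mathbf k[y]$ and $e=\prod_{c=1}^{p-1}cy=-y^{p-1}$. For $p=2$, $q=4$, $e=\big(x_1x_2(x_1+x_2)\big)^2$, of degree $6$.

Let $S$ be a finite set and $G=\mathrm{Aut}(S)$. For $G\times E$-modules $X,Y$, the group $\mathrm{Ext}^*_{G\times E}(X,Y)$ is a right $H^*(E,\mathbf k)$-module by inflation and cup product. The class $e$ is central, being of even degree. By (C1), multiplication by $e$ commutes with induced maps and connecting maps. Put
$$\mathrm{Ext}^t_{G\times E}(X,Y)_e=\varinjlim\big(\mathrm{Ext}^t\xrightarrow{e}\mathrm{Ext}^{t+s}\xrightarrow{e}\mathrm{Ext}^{t+2s}\to\cdots\big)\ (t\in\mathbb Z),\qquad L=H^*(E,\mathbf k)[e^{-1}],$$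
where Ext in negative degrees is $0$ and $L^j=\varinjlim_k H^{j+ks}(E,\mathbf k)$. Directed colimits are exact, so long exact sequences localize.

The element $1\in L^0$ would vanish only if $e^k=0$ for some $k$. So $1\ne0$ by (e2), and we **fix a linear map $\lambda:L^0\to\mathbf k$ with $\lambda(1)=1$.** For $q=p$ odd, $L=\Lambda[x]\otimes\mathbf k[y^{\pm1}]$ has $L^0=\mathbf k$, since $xy^j$ has odd degree, and $\lambda$ is unique. For $p=2$, $q=4$, $L^0$ contains the linearly independent elements $(x_1/x_2)^k$, $k\ge0$, so there $\lambda$ is a genuine choice.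

**The map $\Lambda$.** It serves to return from localized Ext over $G\times E$ to Ext over $G$. If $E$ acts trivially on $X$ and $Y$, (C3) gives $\mathrm{Ext}^*_{G\times E}(X,Y)=\mathrm{Ext}^*_G(X,Y)\otimes H^*(E,\mathbf k)$ with $e$ acting on the second factor. Passing to the colimit gives $\mathrm{Ext}^*_{G\times E}(X,Y)_e=\mathrm{Ext}^*_G(X,Y)\otimes L$. Define
$$\Lambda:\mathrm{Ext}^t_{G\times E}(X,Y)_e=\bigoplus_{i\ge0}\mathrm{Ext}^i_G(X,Y)\otimes L^{t-i}\twoheadrightarrow\mathrm{Ext}^t_G(X,Y)\otimes L^0\xrightarrow{1\otimes\lambda}\mathrm{Ext}^t_G(X,Y).$$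
By (C3), maps induced by $X$ and $Y$, and connecting maps, act on the first tensor factor only. So $\Lambda$ is natural and commutes with connecting maps in both variables.

For an FI-module $W$, the map $W(S)\to W(S\sqcup B)$ is $G\times E$-equivariant, with $E$ acting trivially on $W(S)$ and through $\mathrm{Aut}(B)$ on $W(S\sqcup B)$.

**Definition (good).** A f.g. FI-module $W$ is good (for $q$) if for some $N_W$ and all $|S|\ge N_W$ the map
$$\mathrm{Ext}^t_{G\times E}(Y,W(S))_e\to\mathrm{Ext}^t_{G\times E}(Y,W(S\sqcup B))_e$$
is an isomorphism for every finite-dimensional $\mathbf k[G\times E]$-module $Y$ and all $t\in\mathbb Z$.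

If $W_n=0$ for $n\gg0$, then $W$ is good, both sides being $0$ for $|S|\gg 0$. If two terms of a short exact sequence of f.g. FI-modules are good, so is the third: the localized long exact sequence for $S$ maps to that for $S\sqcup B$, and the five lemma applies for all $t\in\mathbb Z$ once $|S|$ exceeds the two given thresholds.

**Lemma 2.** $M(U)$ is good, with $N_{M(U)}=0$, if $U$ has degree $m<q$.

*Proof.* We have $M(U)(S\sqcup B)=M(U)(S)\oplus Q$ as $G\times E$-modules, $Q=\bigoplus_{A\not\subset S}U(A)$, so we must show $\mathrm{Ext}^*_{G\times E}(Y,Q)_e=0$. The summands $U(A)$ of $Q$ are permuted by $G\times E$, so $Q$ is a direct sum, over orbits, of modules as in (C2). The stabilizer of $A$ is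
$$H_A=\mathrm{Stab}_G(A\cap S)\times E_A,\qquad E_A=\mathrm{Stab}_E(A\cap B).$$
Here $A\cap B\ne\emptyset$ and $|A\cap B|\le m<q=|B|$. Since $E$ is transitive on $B$, it does not preserve $A\cap B$, so $E_A\ne E$. By (C2) the orbit of $A$ contributes $\mathrm{Ext}^*_{H_A}(Y,U(A))$, on which $e$ acts through its image in $H^*(H_A,\mathbf k)$. The composite $H_A\to G\times E\to E$ is $H_A\to E_A\subset E$, so that image is the inflation of $\mathrm{res}^E_{E_A}(e)$, which is $0$ by (e1). Thus $e$ acts as $0$, and the localization vanishes. $\square$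

For $q=1$ we have $m=0$, so $Q=0$, and there is nothing to kill.

**The comparison map $\tau$.** Let $W$ be good, $|S|=n\ge N_W$, and $V$ f.g. Define $\tau=\tau^t_n(V,W)$, $t\ge0$, as the composite
$$\mathrm{Ext}^t_{\mathrm{Aut}(S\sqcup B)}(V(S\sqcup B),W(S\sqcup B))\xrightarrow{\mathrm{res}}\mathrm{Ext}^t_{G\times E}(V(S\sqcup B),W(S\sqcup B))\xrightarrow{\iota^*}\mathrm{Ext}^t_{G\times E}(V(S),W(S\sqcup B))$$
$$\to\mathrm{Ext}^t_{G\times E}(V(S),W(S\sqcup B))_e\xleftarrow{\ \cong\ }\mathrm{Ext}^t_{G\times E}(V(S),W(S))_e\xrightarrow{\ \Lambda\ }\mathrm{Ext}^t_G(V(S),W(S)).$$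
The leftward isomorphism is the one from goodness with $Y=V(S)$, and it is inverted. It takes the place of the projection.

All constituents are natural in $V$ and in good $W$. They commute with connecting maps of short exact sequences of FI-modules in either variable. For $\mathrm{res}$ this is standard, for localization it is (C1), and for $\Lambda$ it was shown above. For $\iota^*$ and a sequence in the $V$-variable, the maps $\iota$ form a $G\times E$-map of short exact sequences; for a sequence in the $W$-variable, $\iota^*$ is a coefficient map of short exact sequences. For the leftward map and a sequence $0\to W'\to W\to W''\to0$, the maps $W(S)\to W(S\sqcup B)$ form a $G\times E$-map of short exact sequences; for a sequence in $V$ the leftward map is a coefficient map of short exact sequences. Hence $\tau$ is natural in $V$ and in good $W$ and commutes with connecting maps in both variables.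

**Lemma 3.** If $W=M(U)$ with $U$ of degree $m<q$, then $\tau=\rho$. Hence for every f.g. $V$ and $t\ge0$, $\tau^t_n(V,W)$ is an isomorphism for $n\gg0$.

*Proof.* $W$ is good by Lemma 2. The isomorphism inverted in $\tau$ is induced by the inclusion of the $G\times E$-direct summand $W(S)\subset W(S\sqcup B)$. The map induced by $\mathrm{pr}$ is a left inverse of it, hence its inverse. So $\tau(\xi)=\Lambda(\text{image of }\eta)$, where
$$\eta=\mathrm{pr}_*\iota^*\mathrm{res}(\xi)\in\mathrm{Ext}^t_{G\times E}(V(S),W(S))=\bigoplus_i\mathrm{Ext}^i_G(V(S),W(S))\otimes H^{t-i}(E,\mathbf k).$$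
The map $\Lambda$ sees only the summand $i=t$. There $H^0(E,\mathbf k)=\mathbf k\cdot1$ and $\lambda(1)=1$. So $\tau(\xi)$ is the component of $\eta$ in $\mathrm{Ext}^t_G\otimes H^0(E,\mathbf k)=\mathrm{Ext}^t_G$. By (C3) this component is the restriction of $\eta$ to $G$. Restriction commutes with $\mathrm{pr}_*$ and $\iota^*$, so $\tau(\xi)=\rho(\xi)$. Now apply Lemma 1. $\square$

So $\tau$ agrees with $\rho$ where $\rho$ exists, and unlike $\rho$ it is natural in $W$. It remains to reach all $W$ with $\delta(W)<q$ from induced modules by short exact sequences.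

## 7. Shifts, derivatives and dévissage to induced modules

Splitting the $m$-subsets of $S\sqcup[N]$ by their intersection $C$ with $[N]$ gives, as FI-modules,
$$\Sigma^NM(U)=M(U)\oplus\bigoplus_{\emptyset\ne C\subset[N],\ |C|\le m}M(U^C),\qquad U^C(A')=U(A'\sqcup C),\tag{2}$$
with $U^C$ of degree $m-|C|$; FI-morphisms act on $S\sqcup[N]$ by $g\sqcup\mathrm{id}$ and do not change $C$. The natural map $M(U)\to\Sigma^NM(U)$ is the inclusion of the first summand.

The functor $\Sigma$ is exact. Let $\Delta V=\mathrm{coker}(V\to\Sigma V)$ and $K(V)=\ker(V\to\Sigma V)$. For instance, $\Delta M(U)=M(U^{\{*\}})$ has degree $m-1$, and is zero if $m=0$. We collect what we need.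

- If $V$ is f.g. in degree $\le d$, then so is $\Sigma V$, and $\Delta V$ is f.g. in degree $\le d-1$ (for $d\ge0$). Indeed $V$ is a quotient of $\bigoplus_{i\le d}M(V_i)$, both $\Sigma$ and $\Delta$ preserve surjections, and (2) applies.
- $\Delta\Sigma^N\cong\Sigma^N\Delta$: both send $V$ to $S\mapsto\mathrm{coker}\big(V(S\sqcup[N])\to V(S\sqcup[N]\sqcup\{*\})\big)$.
- Hence $\delta(\Sigma V)\le\delta(V)$ and $\delta(\Delta V)\le\max(\delta(V)-1,-1)$: if $\Sigma^NV$ is generated in degree $\le d$, apply the first point to $\Sigma^NV$. Quotients of $V$ have $\delta\le\delta(V)$, as $\Sigma^N$ is exact.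
- If $V$ is f.g., then $K(V)_n=0$ for $n\gg0$. Indeed $K(V)$ is f.g. by Noetherianity. Every injection $S\to T$ with $|T|>|S|$ factors through $S\subset S\sqcup\{*\}$, so an element of $K(V)$ of degree $n$ dies in all degrees $>n$; thus $K(V)$ vanishes above its largest generator degree.

The next lemma says that, after enough shifts, the top layer of a module becomes induced, up to lower degree.

**Lemma 4.** Let $W''$ be f.g., generated in degree $\le d$, with $W''_i=0$ for $i<d$ ($d\ge0$), and let $U=W''_d$. For some $N$ there are a subfunctor $U_0\subset U$ and an exact sequence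
$$0\to I\to\Sigma^NW''\to M(U/U_0)\to0$$
with $I$ f.g. and generated in degree $\le d-1$.

*Proof.* **Step 1: the subfunctor $U_0$.** It should record which part of the top layer the relations destroy after shifting. Let $R=\ker(M(U)\twoheadrightarrow W'')$. For $|A|=d$ let $U_N(A)\subset U(A)$ be the set of coefficients at $A$ of elements of $R(A\sqcup[N])\subset M(U)(A\sqcup[N])$. It is a subspace, and a subfunctor of $U$, since a bijection $A\to A'$ extended by the identity of $[N]$ carries $R(A\sqcup[N])$ to $R(A'\sqcup[N])$. The set $[N]$ may be replaced by any $N$-element set. The map $R(A\sqcup[N])\to R(A\sqcup[N+1])$ preserves the coefficient at $A$, so $U_N$ increases with $N$. As $\dim U<\infty$, it is constant, $=:U_0$, for $N\ge N_0$. Fix $N=N_0$ and let $\mathrm{pr}:\Sigma^NM(U)\to M(U)$ be the projection in (2).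

**Step 2: $\mathrm{pr}(\Sigma^NR)=M(U_0)$.** This identifies the relations on the first summand of (2). For "$\subset$": let $r\in R(S\sqcup[N])$ and $A\subset S$, $|A|=d$. Since $S\sqcup[N]=A\sqcup\big((S\setminus A)\sqcup[N]\big)$, the coefficient of $r$ at $A$ lies in $U_{N'}(A)=U_0(A)$ with $N'=N+|S\setminus A|$. For "$\supset$": let $A\subset S$, $u\in U_0(A)$. Choose $r\in R(A\sqcup[N])$ with coefficient $u$ at $A$. Its image in $R(S\sqcup[N])$ is supported on $d$-subsets of $A\sqcup[N]$. The only such subset contained in $S$ is $A$, so the projection is exactly $u\in U_0(A)$.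

**Step 3: the sequence.** Write $\Sigma^NM(U)=M(U)\oplus L'$ as in (2), with $L'$ f.g. in degree $\le d-1$. Let $I$ be the image of $L'$ in $\Sigma^NW''=\Sigma^NM(U)/\Sigma^NR$; it is f.g. in degree $\le d-1$. The quotient by $I$ is $\Sigma^NM(U)/(L'+\Sigma^NR)=M(U)/\mathrm{pr}(\Sigma^NR)=M(U)/M(U_0)=M(U/U_0)$. $\square$

**Lemma 5.** If $W$ is f.g. and $\delta=\delta(W)\ge0$, then $\dim W_n=O(n^\delta)$, and $\dim W_n\ge\binom{n-N}{\delta}$ for some $N$ and all $n\gg0$.

*Proof.* Some $X=\Sigma^{N_1}W$ is generated in degree $\le\delta$, hence is a quotient of a finite sum of $M(U_i)$ with degrees $d_i\le\delta$. Since $\dim M(U_i)_n=\binom n{d_i}\dim U_i$, the upper bound follows. For the lower bound let $X'\subset X$ be the submodule generated by the $X_i$ with $i<\delta$, and let $X''=X/X'$. Apply Lemma 4 to $X''$ with $d=\delta$, with shift $N_2$ and $U=X''_\delta$. Suppose $U/U_0=0$. Then $\Sigma^{N_2}X''=I$ and $\Sigma^{N_2}X'$ are generated in degree $\le\delta-1$, hence so is the extension $\Sigma^{N_2}X=\Sigma^{N_1+N_2}W$, contradicting the minimality of $\delta$.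 So $U/U_0\ne0$, and $\dim W_{n+N_1+N_2}\ge\dim(\Sigma^{N_2}X'')_n\ge\dim M(U/U_0)_n\ge\binom n\delta$. $\square$

**Lemma 6 (dévissage).** Let $d\ge-1$ and let $\mathcal C$ be a class of f.g. FI-modules, closed under isomorphism, such that

- (i) if two terms of a short exact sequence of f.g. FI-modules lie in $\mathcal C$, so does the third;
- (ii) $\mathcal C$ contains every f.g. $W$ with $W_n=0$ for $n\gg0$;
- (iii) $\mathcal C$ contains $M(U)$ for every finite-dimensional $U$ of degree $m\le d$.

Then $\mathcal C$ contains every f.g. $W$ with $\delta(W)\le d$.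

*Proof.* We use induction on $d$. The case $d=-1$ is (ii). Let $d\ge0$ and let $W$ be f.g. with $\delta(W)\le d$.

**Step 1: shifting is harmless.** We show $W\in\mathcal C\iff\Sigma^NW\in\mathcal C$ for every $N$. Let $J$ be the image of $W\to\Sigma W$. There are short exact sequences $0\to K(W)\to W\to J\to0$ and $0\to J\to\Sigma W\to\Delta W\to0$ of f.g. modules. We have $K(W)\in\mathcal C$ by (ii), and $\Delta W\in\mathcal C$ by induction since $\delta(\Delta W)\le d-1$. By (i), $W\in\mathcal C\iff J\in\mathcal C\iff\Sigma W\in\mathcal C$. Since $\delta(\Sigma W)\le d$, this iterates.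

**Step 2: reduction to the top layer.** By Step 1 we may assume that $W$ is generated in degree $\le d$. Let $W'$ be the submodule generated by the $W_i$ with $i<d$. It lies in $\mathcal C$ by induction. By (i) it suffices to treat $W''=W/W'$. It is generated in degree $\le d$ and vanishes in degrees $<d$; by Step 1 it is enough that $\Sigma^NW''\in\mathcal C$ for some $N$.

**Step 3: the top layer.** By Lemma 4, some $\Sigma^NW''$ is an extension of $M(U/U_0)$, which is in $\mathcal C$ by (iii), by $I$, which is in $\mathcal C$ by induction. Apply (i). $\square$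

For $Z$ this is visible by hand: $K(Z)=0$, $\Sigma Z\cong M(1)$, and $\Delta Z$ has dimension $n-(n-1)=1$ in each degree $n\ge1$.

## 8. Periodicity with period $q>\delta(W)$

**Proof of Theorem A.** Fix $q$ and let $\mathcal C$ be the class of f.g. $W$ such that $W$ is good for $q$ and, for every f.g. $V$ and every $t\ge0$, $\tau^t_n(V,W)$ is an isomorphism for $n\ge N(V,W,t)$. We check the hypotheses of Lemma 6 with $d=q-1$; $\mathcal C$ is closed under isomorphism by naturality.

**Hypothesis (i), the point of making $\tau$ natural in $W$.** Let $0\to W'\to W\to W''\to0$ be exact with two terms in $\mathcal C$. All three terms are then good, so $\tau$ is defined on all three for $n\gg0$. It maps the long exact sequence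
$$\cdots\to\mathrm{Ext}^t(V,W')\to\mathrm{Ext}^t(V,W)\to\mathrm{Ext}^t(V,W'')\to\mathrm{Ext}^{t+1}(V,W')\to\cdots$$
for $S\sqcup B$ to that for $S$. For each $t$ the five lemma involves finitely many terms, so finitely many thresholds. Hence $\tau^t_n$ for the third module is an isomorphism for $n\gg0$.

**Hypothesis (ii), eventually zero modules.** If $W_n=0$ for $n\gg0$, then $W$ is good and both sides of $\tau$ vanish for $n\gg0$.

**Hypothesis (iii), induced modules of degree $m\le q-1$.** These are good by Lemma 2, and $\tau$ is an isomorphism for $n\gg0$ by Lemma 3.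

By Lemma 6 every f.g. $W$ with $\delta(W)\le q-1$ lies in $\mathcal C$. With $S=[n]$ and $S\sqcup B\cong[n+q]$, $\tau$ is an isomorphism
$$\mathrm{Ext}^t_{\mathbf k[\mathfrak S_{n+q}]}(V_{n+q},W_{n+q})\xrightarrow{\ \cong\ }\mathrm{Ext}^t_{\mathbf k[\mathfrak S_n]}(V_n,W_n)\qquad(n\ge N(V,W,t)).$$
Since $\delta(W)<\infty$ for every f.g. $W$, a suitable power $q$ of $p$ always exists, and the answer to the question is yes. $\blacksquare$

## 9. Binomial coefficients modulo $p$ and the exact period

**Proof of Theorem B(1).** If $d=0$, the smallest power of $p$ exceeding $0$ is $1$. Take $W=M(0)$: here $\delta(W)=0$ and $\mathrm{Hom}_{\mathfrak S_n}(\mathbf k,\mathbf k)=\mathbf k$ for all $n$.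

Let $d\ge1$ and let $q=p^r$ be the smallest power of $p$ with $q>d$, so $p^{r-1}\le d<p^r$ and $r\ge1$. Generalizing $Z$, put
$$W=\ker\big(M(\mathbf k_d)\to M(0)\big),\qquad\text{each $d$-subset}\mapsto1.$$

**Step 1: $\delta(W)=d$.** $W$ is f.g. by Noetherianity, and $\dim W_n=\binom nd-1$ for $n\ge d$. This is nonzero for $n\gg0$, so $\delta(W)\ge0$. By Lemma 5, $\dim W_n$ grows exactly like $n^{\delta(W)}$, so $\delta(W)=d$.

**Step 2: the Hom groups.** We compute $\mathrm{Hom}_{\mathfrak S_n}(\mathbf k,W_n)=W_n^{\mathfrak S_n}$, that is, $V=M(0)$ and $t=0$. For $n\ge d$ the invariants of $M(\mathbf k_d)_n$ are spanned by the sum of all $d$-subsets, which maps to $\binom nd\in\mathbf k$. So for $n\ge d$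
$$f(n):=\dim\mathrm{Hom}_{\mathfrak S_n}(\mathbf k,W_n)=\begin{cases}1&\text{if }p\mid\binom nd,\\0&\text{otherwise.}\end{cases}$$

**Step 3: the least period divides $q$.** By Lucas' theorem, $p\nmid\binom nd$ iff every base-$p$ digit of $d$ is at most the corresponding digit of $n$. As $d<p^r$, this depends only on $n$ modulo $q$, so $q$ is an eventual period. Eventual periods are closed under gcd: if $P,P'$ are eventual periods and $\gcd(P,P')=aP-bP'$ with $a,b\ge0$, then $f(n+aP-bP')=f(n+aP)=f(n)$ for $n\gg0$. Hence the least eventual period divides $q=p^r$.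

**Step 4: it is not smaller.** Otherwise the least eventual period divides $p^{r-1}$, so $p^{r-1}$ is an eventual period. Let $c\in\{1,\dots,p-1\}$ be the digit of $d$ at position $r-1$; it is nonzero because $p^{r-1}\le d<p^r$. For $n\equiv d\pmod q$ we have $p\nmid\binom nd$ by Lucas, so $f(n)=0$. The number $n'=n+(p-c)p^{r-1}$ has digit $0<c$ at position $r-1$, so $p\mid\binom{n'}d$ and $f(n')=1$. But $n'-n$ is a multiple of $p^{r-1}$, and $n$ can be arbitrarily large, a contradiction. So the least eventual period is exactly $q$.

Since $V=M(0)$ is fixed while $d$ is arbitrary, the period cannot be bounded in terms of $V$ alone. $\blacksquare$
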